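\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Knot exteriors as self-affine tiles}


\begin{abstract}
A self-affine $3$-manifold is a self-affine tile $T(A,\mathcal D)\subset\mathbb R^3$, with $\mathcal D$ a complete residue system modulo $A\mathbb Z^3$, that is a topological $3$-manifold with boundary. Conner and Thuswaldner conjectured that every connected self-affine $3$-manifold is a handlebody. We disprove this: the exterior of the trefoil knot occurs. More precisely, the manifolds that occur are exactly the compact connected $3$-manifolds that embed in $\mathbb R^3$ and have connected boundary. We also show that for a tile with locally flat boundary whose integer translates have disjoint interiors it is the complement in $S^3$ that must be a handlebody, and that every PL handlebody in $S^3$ arises in this way up to a homeomorphism of $S^3$.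
\end{abstract}


\section{Introduction}

\subsection{The question}
Let $A$ be a $3\times3$ integer matrix that is \emph{expanding}, that is, all its eigenvalues have modulus greater than one. Let $\mathcal D\subset\mathbb Z^3$ be a complete set of representatives of $\mathbb Z^3/A\mathbb Z^3$ (the \emph{digit set}). The \emph{self-affine tile} $T=T(A,\mathcal D)$ is the unique nonempty compact set with
\begin{equation}\label{eq:tile}
AT=T+\mathcal D .
\end{equation}
In other words, $T$ is the attractor of the iterated function system $x\mapsto A^{-1}(x+d)$, $d\in\mathcal D$. We shall use the uniqueness in the following form: a nonempty compact set $X$ with $AX=X+\mathcal D$ \emph{is} $T(A,\mathcal D)$. Equation \eqref{eq:tile} says that an enlarged copy of $T$ is assembled from $|\det A|$ translates of $T$. A volume count shows that these overlap only in measure zero (Lemma~\ref{lem:facts}). The simplest example is the cube $[0,1]^3$, with $A=2I_3$ and $\mathcal D=\{0,1\}^3$. The boundary of $T$ may be a fractal, but $T$ may still be a manifold in the topological sense.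

\begin{definition}
A \emph{self-affine $3$-manifold} is a self-affine tile in $\mathbb R^3$ that is a topological $3$-manifold with boundary. A \emph{handlebody} is a compact connected $3$-manifold obtained from a $3$-ball by attaching finitely many (possibly zero) $1$-handles $D^1\times D^2$.
\end{definition}

To exclude a trivial case we consider only connected tiles. Which manifolds occur? One restriction besides embedding in $\mathbb R^3$ is easy to see. The complement of $T$ is connected, because a bounded complementary component would have to be filled by translates of $T$, and these do not fit into it (Lemma~\ref{lem:complement}). By duality, $\partial T$ is then connected. Handlebodies are the simplest manifolds that satisfy both restrictions.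

\begin{conjecture}[Conner and Thuswaldner {\cite{CT}}]
Every connected self-affine $3$-manifold is homeomorphic to a handlebody.
\end{conjecture}

\subsection{Results}
The conjecture is false.

\begin{theorem}\label{thm:trefoil}
There are an integer $N\ge2$ and a complete residue system $\mathcal D\subset\mathbb Z^3$ modulo $N\mathbb Z^3$ such that $T(NI_3,\mathcal D)$ is homeomorphic to the exterior of the trefoil knot. It is a connected self-affine $3$-manifold and not a handlebody.
\end{theorem}

In fact the two restrictions above are the only ones.

\begin{theorem}\label{thm:class}
A compact $3$-manifold $M$ is homeomorphic to a connected self-affine $3$-manifold if and only if $M$ is connected, embeds in $\mathbb R^3$, and $\partial M$ is connected.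
\end{theorem}

Handlebodies do have a role, but on the other side of the boundary.

\begin{theorem}\label{thm:ambient}
\textup{(a)} Let $T$ be a connected self-affine $3$-manifold with $\partial T$ locally flat in $\mathbb R^3$ and with the sets $\operatorname{int}(T+v)$, $v\in\mathbb Z^3$, pairwise disjoint. Then $S^3\setminus\operatorname{int}T$ is a handlebody.

\textup{(b)} Conversely, for every PL handlebody $W\subset S^3$ there are a $T$ as in \textup{(a)} and a homeomorphism of $S^3$ taking $\overline{S^3\setminus W}$ to $T$.
\end{theorem}

For instance, a solid torus $T$ as in (a) is unknotted, because its complement is a handlebody with boundary of genus one, again a solid torus. On the other hand the exteriors of all PL knots occur: in (b) take $W$ to be a tubular neighborhood of the knot.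

\subsection{Conventions}
$C=[0,1]^3$ is the unit cube, $C_z=C+z$, and $e_1,e_2,e_3$ is the standard basis. The third coordinate is the height. $Y=C\cup(C+e_3)$ is a block of two stacked cubes. A \emph{polycube of mesh $1/n$} is a finite union of cubes of the grid $\frac1n\mathbb Z^3$. PL means piecewise linear, $\overline X$ is the closure of $X$, and $S^3=\mathbb R^3\cup\{\infty\}$ carries its usual PL structure. A \emph{PL handlebody} is a PL ball with PL $1$-handles attached; when it is said to lie in $S^3$, it is a PL submanifold. We use two standard facts about PL balls. \emph{Coning}: a PL homeomorphism between the boundaries of two PL balls extends to a PL homeomorphism of the balls. \emph{Alexander's theorem}: a PL $2$-sphere in $S^3$ bounds a PL ball on each side, so a PL $2$-sphere in $\mathbb R^3$ bounds a PL ball.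

\section{Drilling a tunnel and plugging it from both ends}

\subsection{The smallest case}\label{ss:small}
We first show the construction and its idea in an example. Measure lengths in units of $\frac1{12}$, so that $C=[0,12]^3$. Consider the path
\[
(4,4,12),\ (4,4,8),\ (8,4,8),\ (8,4,0)
\]
from the top of the cube to the bottom. Thicken it by one unit to a tunnel $K$, and cut the tunnel in the middle:
\begin{align*}
K^+&=[3,5]\times[3,5]\times[7,12]\ \cup\ [5,6]\times[3,5]\times[7,9],\\
K^-&=[6,7]\times[3,5]\times[7,9]\ \cup\ [7,9]\times[3,5]\times[0,9].
\end{align*}
Remove both halves from $C$ and give them back displaced by one cube (Figure~\ref{fig:P}):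
\[
P=\overline{C\setminus K}\ \cup\ (K^+-e_3)\ \cup\ (K^-+e_3).
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.19]
\fill[gray!25] (0,0) rectangle (12,12);
\fill[white] (3,7) rectangle (5,12);
\fill[white] (3,7) rectangle (9,9);
\fill[white] (7,0) rectangle (9,9);
\fill[gray!65] (3,-5) rectangle (5,0);
\fill[gray!65] (5,-5) rectangle (6,-3);
\fill[gray!45] (7,12) rectangle (9,21);
\fill[gray!45] (6,19) rectangle (7,21);
\draw (3,12) -- (0,12) -- (0,0) -- (7,0) -- (7,7) -- (3,7) -- (3,12);
\draw (5,12) -- (12,12) -- (12,0) -- (9,0) -- (9,9) -- (5,9) -- (5,12);
\draw (3,0) -- (3,-5) -- (6,-5) -- (6,-3) -- (5,-3) -- (5,0);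
\draw (7,12) -- (7,19) -- (6,19) -- (6,21) -- (9,21) -- (9,12);
\node[right] at (9.3,17) {\small $K^-+e_3$};
\node[right] at (6.3,-4) {\small $K^+-e_3$};
\node[right] at (12.2,6) {\small $\overline{C\setminus K}$};
\begin{scope}[xshift=26cm]
\fill[gray!25] (0,0) rectangle (12,12);
\fill[gray!65] (3,7) rectangle (5,12);
\fill[gray!65] (5,7) rectangle (6,9);
\fill[gray!45] (6,7) rectangle (7,9);
\fill[gray!45] (7,0) rectangle (9,9);
\draw (0,0) rectangle (12,12);
\draw (3,12) -- (3,7) -- (6,7) -- (6,9) -- (5,9) -- (5,12);
\draw (7,0) -- (7,7) -- (6,7) -- (6,9) -- (9,9) -- (9,0);
\draw (4,11) -- (4,14.5) node[above] {\small $K^+$, part of $P+e_3$};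
\draw (8,1) -- (8,-2.5) node[below] {\small $K^-$, part of $P-e_3$};
\end{scope}
\end{tikzpicture}
\caption{Vertical sections, in the plane of the path, of the polycube $P$ (left) and of the unit cube $C$ (right). On the left the bent tunnel (white) is drilled through the cube, one finger hangs below and one stands on top. (In space the drilled cube is connected in front of and behind the tunnel.) On the right the tunnel of one cube is plugged by a finger of the tile above and a finger of the tile below, so the translates of $P$ tile space.}
\label{fig:P}
\end{figure}

Three things can be read off.
\begin{itemize}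
\item $P$ tiles space under $\mathbb Z^3$. In each cube $C_z$ the drilled part belongs to $P+z$, the upper half of the tunnel to $P+z+e_3$, and the lower half to $P+z-e_3$.
\item $P$ is homeomorphic to the drilled cube $\overline{C\setminus K}$, here a solid torus, since the two fingers are balls attached along discs. For this the ends of the tunnel must not lie above each other. Under a straight vertical tunnel the lower finger would hang at the mouth of the tunnel and would not be attached to anything.
\item The shape of the tunnel between its ends played no role. If it is knotted, then $P$ is the exterior of a nontrivial knot.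
\end{itemize}

So there are polycubes that tile by translations and are knot exteriors. It remains to make them self-affine. For suitable $N$ the set $NP$ is a union of unit cubes, $NP=C+\mathcal D$, where $\mathcal D$ is a complete residue system because $P$ tiles. Self-affinity would require $NP=P+\mathcal D$ instead. Now $P+\mathcal D$ arises from $C+\mathcal D$ when each cube exchanges tunnel halves with the cubes above and below it. Between two cubes that both belong to $C+\mathcal D$ the exchange does not change the union. It is visible only at horizontal boundary faces of $NP$, where one of two stacked cubes belongs to $NP$ and the other does not.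

This is the reason for plugging the tunnel from \emph{both} ends. Across a face, the lower cube gives up only $K^+$, a finger that enters from the top and stops. A cube minus a finger is still a ball, however knotted the finger may be, so the exchange can be realized by a homeomorphism of the two-cube block. Had we plugged the whole tunnel from above, the lower cube would have to become the drilled cube, which no homeomorphism achieves. Thus $P+\mathcal D=h(NP)$ for a homeomorphism $h$ at bounded distance from the identity. For large $N$ the map $x\mapsto h(Nx)$ will turn out to be conjugate to $x\mapsto Nx$, and the conjugacy carries $P$ to a genuine self-affine tile.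

\subsection{Lattice arcs}
We now set this up for several tunnels of arbitrary shape.

\begin{definition}\label{def:arcs}
Let $q\ge3$ and $g\ge1$. A \emph{lattice arc system} is a family of disjoint simple arcs $\gamma_1,\dots,\gamma_g\subset C$ such that
\begin{itemize}
\item each $\gamma_i$ is a path of at least three edges of the lattice $\frac1q\mathbb Z^3$;
\item $\gamma_i$ runs from a point $(a_i,1)$ to a point $(b_i,0)$ with $a_i,b_i\in(0,1)^2$, its first and last edges are vertical, and all its other vertices lie in $\operatorname{int}C$;
\item the $2g$ points $a_1,\dots,a_g,b_1,\dots,b_g$ are distinct.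
\end{itemize}
\end{definition}

Put $\delta=\frac1{4q}$, $n=4q$ and $K_i=\{x\in C:\operatorname{dist}_\infty(x,\gamma_i)\le\delta\}$. Two disjoint lattice edges are products of intervals (possibly points) with endpoints in $\frac1q\mathbb Z$, and in some coordinate these intervals are disjoint. So their $\ell_\infty$-distance is at least $\frac1q=4\delta$. Hence the $K_i$ are disjoint, at mutual distance at least $2\delta$. Moreover $K_i$ is a chain of boxes, alternately bars around the edges and cubes $w+[-\delta,\delta]^3$ around the interior vertices $w$. Each box meets the union of its predecessors exactly in a square face. (At a bend, the bars on both sides of a corner cube share an edge of that cube, but this edge lies in the face along which the later bar is attached.) So $K_i$ is a PL ball.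

Cut $K_i$ perpendicularly at the midpoint of an edge that is neither the first nor the last. The parts are PL balls $K_i^+$ (containing the upper end) and $K_i^-$ (containing the lower end). They are polycubes of mesh $1/n$ that meet in a square. Interior vertices have all coordinates in $[4\delta,1-4\delta]$, so their cubes have distance at least $3\delta$ from $\partial C$, and
\[
K_i^+\cap\partial C=Q_i^+\times\{1\},\qquad K_i^-\cap\partial C=Q_i^-\times\{0\},
\]
where $Q_i^+=a_i+[-\delta,\delta]^2$ and $Q_i^-=b_i+[-\delta,\delta]^2$ are pairwise disjoint squares in $(0,1)^2$. Put
\[
K^\pm=\bigcup_iK_i^\pm,\quad K=K^+\cup K^-,\quad M_0=\overline{C\setminus K},\quad P=M_0\cup(K^+-e_3)\cup(K^-+e_3).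
\]
The set $\overline{S^3\setminus C}\cup K=S^3\setminus\operatorname{int}M_0$ is a ball with $g$ one-handles, hence a PL handlebody, and $M_0$ is its closed complement. So $M_0$ is a compact PL $3$-manifold with connected boundary. It is connected, because each of its components, being a compact $3$-manifold in $\mathbb R^3$, has nonempty boundary.

\subsection{Swapping discs}
Both facts that we need about fingers, that they retract and that they can be exchanged, follow from one lemma.

\begin{lemma}\label{lem:disc}
Let $B\subset\mathbb R^3$ be a PL ball, and let $\Delta,\Delta'\subset B$ be properly embedded PL discs with $\partial\Delta=\partial\Delta'$. Let $E_1,E_2$ be the two discs into which this curve divides $\partial B$. Then there is a PL homeomorphism of $B$, equal to the identity on $\partial B$, that takes the ball bounded by $\Delta\cup E_i$ to the ball bounded by $\Delta'\cup E_i$ for $i=1,2$.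
\end{lemma}

\begin{proof}
By Alexander's theorem the spheres $\Delta\cup E_i$ bound PL balls $B_i$, and $B=B_1\cup B_2$, $B_1\cap B_2=\Delta$. Similarly $\Delta'$ yields $B_1',B_2'$. Choose a PL homeomorphism $\Delta\to\Delta'$ that is the identity on $\partial\Delta$. Together with the identity of $E_i$ it gives a PL homeomorphism $\partial B_i\to\partial B_i'$. Extend both of these by coning.
\end{proof}

To recognize the balls we use the following remark. If $U$ is nonempty and compact, is the closure of its interior, and has its frontier in a PL sphere $\Sigma\subset\mathbb R^3$, then $U\setminus\Sigma$ is open and closed in $\mathbb R^3\setminus\Sigma$, bounded, nonempty, and dense in $U$. So $U$ is the ball bounded by $\Sigma$.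

\begin{lemma}\label{lem:P}
\textup{(a)} $P+\mathbb Z^3=\mathbb R^3$, and the translates $P+z$ have pairwise disjoint interiors.

\textup{(b)} There is a PL homeomorphism of $\mathbb R^3$ taking $P$ to $M_0$.
\end{lemma}

\begin{proof}
(a) The cube $C_z$ is the union of $M_0+z$, $K^++z$ and $K^-+z$, which have disjoint interiors. By definition of $P$ they are contained in $P+z$, $P+(z+e_3)$ and $P+(z-e_3)$, respectively. Each $P+w$ is the union of three such pieces, and each piece is used by exactly one translate. So the translates cover $\mathbb R^3$ and overlap only in sets of measure zero.

(b) The idea is to retract one finger at a time inside a slightly larger ball. Consider a lower finger $B=K_i^+-e_3\subset C-e_3$. It is a PL ball that meets $M_0$ in $Q\times\{0\}$, where $Q=Q_i^+$ is disjoint from all $Q_j^-$. Let $\varepsilon=\delta/2$, and let $B'$ and $Q'$ be the closed $\ell_\infty$-neighborhoods of radius $\varepsilon$ of $B$ in $\mathbb R^3$ and of $Q$ in $\mathbb R^2$. The set $B'$ is built like $B$, from boxes of half-width $\delta+\varepsilon$ around the same part of the path, prolonged by $\varepsilon$ at both ends. Since $2(\delta+\varepsilon)=3\delta<4\delta$, it is again a chain of boxes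 and so a PL ball. It is disjoint from all other fingers of $P$, because fingers in the same cube have distance at least $2\delta>\varepsilon$, and $B'$ stays below height $1$. Apart from its first bar, $B$ lies at depth at least $3\delta$ below height $0$. So the part of $B'$ at height $\ge0$ is $Q'\times[0,\varepsilon]$. This box lies in $M_0$. Indeed, below height $3\delta$ the tunnels are the sets $Q_j^-\times[0,3\delta)$, and $Q'\cap Q_j^-=\emptyset$ since the centers of these squares are at least $4\delta$ apart. Therefore
\[
M_0\cap B'=Q'\times[0,\varepsilon],\qquad P\cap B'=(Q'\times[0,\varepsilon])\cup B .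
\]
The frontiers of these two sets in $B'$ are the discs $Q'\times\{0\}$ and $(\overline{Q'\setminus Q}\times\{0\})\cup\overline{\partial B\setminus(Q\times\{0\})}$. Both are properly embedded in $B'$ with boundary $\partial Q'\times\{0\}$. By Lemma~\ref{lem:disc} and the remark after it, a PL homeomorphism of $B'$, fixed on $\partial B'$, takes $P\cap B'$ to $M_0\cap B'$. Extended by the identity it removes the finger. The upper fingers $K_i^-+e_3$ are treated in the same way: the roles of $Q_i^+$ and $Q_j^-$ are exchanged and heights are reflected. The enlarged balls $B'$ of different fingers are disjoint, since $2\varepsilon<2\delta$ and since the enlarged lower and upper fingers lie at heights at most $\varepsilon$ and at least $1-\varepsilon$, respectively. So all fingers can be removed at once.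
\end{proof}

\begin{lemma}\label{lem:theta}
There is a PL homeomorphism $\theta$ of $\mathbb R^3$, equal to the identity outside $\operatorname{int}Y$, with
\[
\theta(C)=M_0\cup K^-\cup(K^-+e_3),\qquad
\theta(C+e_3)=(M_0+e_3)\cup(K^++e_3)\cup K^+ .
\]
\end{lemma}

Across the face between the two cubes, the lower cube thus gives up its upper tunnel half $K^+$ and receives the lower tunnel half $K^-+e_3$ of the cube above.

\begin{proof}
Let $F=[0,1]^2\times\{1\}=C\cap(C+e_3)$, a properly embedded disc in the ball $Y$. In $F$ replace each square $Q_i^+\times\{1\}$ by the rest $\overline{\partial K_i^+\setminus(Q_i^+\times\{1\})}$ of the boundary of the finger $K_i^+\subset C$. Also replace each square $Q_j^-\times\{1\}$ by the rest of the boundary of the finger $K_j^-+e_3\subset C+e_3$. These fingers are pairwise disjoint. They meet $F$ only in their squares, which are disjoint and lie in the interior of $F$, and they meet $\partial Y$ nowhere. So the result is a properly embedded PL disc $\Delta'$ with $\partial\Delta'=\partial F$. Apply Lemma~\ref{lem:disc} with $B=Y$, $\Delta=F$ and $\Delta'$, where $E_1,E_2$ are the lower and upper halves of $\partial Y$, and extend the resulting homeomorphism by the identity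 to $\theta$. The set $U'=\overline{C\setminus K^+}\cup(K^-+e_3)$ is compact, is the closure of its interior, and has frontier $\Delta'\cup E_1$. So $U'$ is the lower ball $\theta(C)$, and $\overline{Y\setminus U'}=\overline{(C+e_3)\setminus(K^-+e_3)}\cup K^+$ is the upper one. Now use $\overline{C\setminus K^\pm}=M_0\cup K^\mp$.
\end{proof}

Since $\theta$ is PL with compact support,
\[
L=\max(1,\operatorname{Lip}(\theta^{-1}))<\infty .
\]
The number $L$ depends on the arcs and on the choice of $\theta$, but on nothing that follows.

\section{From the polycube to the tile}

Throughout this section a lattice arc system is fixed, with the resulting $n$, $M_0$, $P$, $\theta$ and $L$.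

\subsection{The digits}
Choose $m\ge2$ such that $N=nm>L$. Then $NP$ is a union of cubes of side $m$ of the grid $m\mathbb Z^3$. Put
\[
\mathcal D=\{d\in\mathbb Z^3:C+d\subset NP\},\qquad\text{so that } NP=C+\mathcal D .
\]
By Lemma~\ref{lem:P}(a) the sets $NP+Nk$, $k\in\mathbb Z^3$, cover $\mathbb R^3$ with disjoint interiors. So each unit cube $C_z$ lies in exactly one of them, that is, every $z\in\mathbb Z^3$ is uniquely $z=d+Nk$ with $d\in\mathcal D$ and $k\in\mathbb Z^3$. Hence $\mathcal D$ is a complete residue system modulo $N\mathbb Z^3$. Write $\kappa(z)=k$. Then $\mathcal D=\{z:\kappa(z)=0\}$ and $\kappa(z+Nw)=\kappa(z)+w$.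

\begin{lemma}\label{lem:h}
There is a homeomorphism $h$ of $\mathbb R^3$ with $h(x+Nw)=h(x)+Nw$ for $w\in\mathbb Z^3$, $|h(x)-x|\le\sqrt6$ for all $x$, $\operatorname{Lip}(h^{-1})\le L$, and $h(NP)=P+\mathcal D$.
\end{lemma}

\begin{proof}
Let $I=\{z\in\mathbb Z^3:\kappa(z)\ne\kappa(z+e_3)\}$ be the set of positions just below a horizontal interface between different translates of $NP$. We apply $\theta$ at each of these interfaces, and we must see that the blocks used do not interfere. The function $\kappa$ is constant on the sets $mb+\{0,\dots,m-1\}^3$, $b\in\mathbb Z^3$. So $z\in I$ implies $z_3\equiv-1\pmod m$. Since $m\ge2$, the blocks $Y+z$, $z\in I$, have disjoint interiors, and $z$ and $z-e_3$ are never both in $I$. (For $m=1$ one cube could be asked to take part in exchanges both at its top and at its bottom. It would then have to become a translate of $P$, which need not be a ball.) Also $I+N\mathbb Z^3=I$. Define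
\[
h(x)=\theta(x-z)+z\ \text{ on } Y+z,\ z\in I,\qquad h(x)=x\ \text{ elsewhere.}
\]
This is a homeomorphism with the stated equivariance. It maps each block to itself, so its displacement is at most $\operatorname{diam}Y=\sqrt6$. Its inverse is $L$-Lipschitz on each convex set $Y+z$, $z\in I$, and on each of the remaining unit cubes. These closed convex sets form a locally finite cover, so every segment can be subdivided into finitely many segments each lying in one of them. Hence $h^{-1}$ is $L$-Lipschitz.

It remains to compare $h(NP)=\bigcup_{\kappa(z)=0}h(C_z)$ with $P+\mathcal D$. Both are unions of pieces $M_0+w$, $K^++w$, $K^-+w$. By definition, $P+\mathcal D$ is the union of the pieces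
\[
M_0+w\ \text{ with }\kappa(w)=0,\qquad K^++w\ \text{ with }\kappa(w+e_3)=0,\qquad K^-+w\ \text{ with }\kappa(w-e_3)=0 .
\]
By Lemma~\ref{lem:theta}, $h(C_z)$ equals
\begin{itemize}
\item $C_z=(M_0+z)\cup(K^++z)\cup(K^-+z)$ if $z\notin I$ and $z-e_3\notin I$;
\item $(M_0+z)\cup(K^-+z)\cup(K^-+z+e_3)$ if $z\in I$;
\item $(M_0+z)\cup(K^++z)\cup(K^++z-e_3)$ if $z-e_3\in I$.
\end{itemize}
So $M_0+w$ always belongs to $h(C_w)$ and occurs in $h(NP)$ if and only if $\kappa(w)=0$. The piece $K^++w$ belongs to $h(C_w)$ if $w\notin I$ and to $h(C_{w+e_3})$ if $w\in I$. In the first case it occurs if and only if $\kappa(w)=0$, which is the same as $\kappa(w+e_3)=0$ because $w\notin I$. In the second case it occurs if and only if $\kappa(w+e_3)=0$. The piece $K^-+w$ belongs to $h(C_w)$ if $w-e_3\notin I$, and then $\kappa(w)=\kappa(w-e_3)$. It belongs to $h(C_{w-e_3})$ if $w-e_3\in I$. In both cases it occurs if and only if $\kappa(w-e_3)=0$. The two lists of pieces agree.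
\end{proof}

\subsection{The conjugacy}
We now have $h(NP)=P+\mathcal D$ and want $NT=T+\mathcal D$. So we look for a homeomorphism that commutes with integer translations and turns $x\mapsto h(Nx)$ into $x\mapsto Nx$.

\begin{proposition}\label{prop:main}
There is a homeomorphism $H:\mathbb R^3\to\mathbb R^3$ with $H(x+v)=H(x)+v$ for $v\in\mathbb Z^3$ and $H(P)=T(NI_3,\mathcal D)$. In particular $T(NI_3,\mathcal D)\cong P\cong M_0$ is a connected self-affine $3$-manifold.
\end{proposition}

\begin{proof}
Let $F(x)=h(Nx)$ and $c_0=\sqrt6$. By Lemma~\ref{lem:h},
\[
|F(x)-Nx|\le c_0,\qquad F(x+v)=F(x)+Nv\ (v\in\mathbb Z^3),\qquad |F(x)-F(y)|\ge\tfrac NL|x-y| .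
\]
From $|N^{-k-1}F^{k+1}(x)-N^{-k}F^k(x)|=N^{-k-1}|F(F^kx)-N\,F^kx|\le c_0N^{-k-1}$ we see that
\[
H=\lim_{k\to\infty}N^{-k}F^k
\]
exists uniformly. It is continuous with $|H(x)-x|\le c_0/(N-1)$. Since $F^k(x+v)=F^k(x)+N^kv$, we have $H(x+v)=H(x)+v$. Clearly $H\circ F=N\,H$.

\emph{Injectivity.} Here $N>L$ is used. If $H(x)=H(y)$, then $H(F^kx)=N^kH(x)=N^kH(y)=H(F^ky)$ for all $k$, so
\[
(N/L)^k|x-y|\le|F^kx-F^ky|\le\frac{2c_0}{N-1},
\]
and $x=y$.

\emph{Surjectivity.} An injective continuous map $\mathbb R^3\to\mathbb R^3$ is open by invariance of domain. Being at bounded distance from the identity, $H$ is proper, so its image is closed. Hence $H$ is a homeomorphism of $\mathbb R^3$. Finally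
\[
N\,H(P)=H(F(P))=H(h(NP))=H(P+\mathcal D)=H(P)+\mathcal D .
\]
As $H(P)$ is nonempty and compact, it equals $T(NI_3,\mathcal D)$. Lemma~\ref{lem:P}(b) gives $P\cong M_0$.
\end{proof}

\section{The trefoil}

\begin{proof}[Proof of Theorem~\ref{thm:trefoil}]
Let $g=1$ and $q=6$. Let $6\gamma$ be the polygonal path with corners
\begin{gather*}
(2,1,6),(2,1,3),(2,3,3),(2,3,1),(4,3,1),(4,3,4),(4,2,4),\\
(1,2,4),(1,2,2),(3,2,2),(3,3,2),(3,3,5),(5,3,5),(5,3,0),
\end{gather*}
with coordinates $(x,y,z)$.

\emph{It is a lattice arc.} Besides three edges of the polygon parallel to the $y$-axis, over the points $(x,z)=(2,3),(4,4),(3,2)$, the path consists of the following curves in the planes $y=\mathrm{const}$, written in $(x,z)$-coordinates: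
\begin{align*}
y=1:&\quad (2,6),(2,3);\\
y=2:&\quad (4,4),(1,4),(1,2),(3,2);\\
y=3:&\quad (2,3),(2,1),(4,1),(4,4)\quad\text{and}\quad(3,2),(3,5),(5,5),(5,0).
\end{align*}
Each of these curves is simple, and the two at level $3$ are disjoint. The edge over $(2,3)$ passes the level $y=2$ at a point not on the curve there. The other edges parallel to $y$ join adjacent levels. Each of the three edges meets the curves at its end levels only in the endpoints that it joins, since $(2,3)$, $(4,4)$ and $(3,2)$ lie on no other curve of the respective levels. So $\gamma$ is simple. Its first and last edges are vertical, all vertices except the ends have coordinates in $\{1,\dots,5\}$, and the ends have $(x,y)=(2,1)\neq(5,3)$.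

\emph{The manifold $M_0$ is a knot exterior.} Let $E=\overline{S^3\setminus C}$. Join the ends of $6\gamma$ by the path $(5,3,0),(6,3,0),(6,3,6),(2,3,6),(2,1,6)$ on $\partial(6C)$. Scale by $\frac16$ and push the interior of the path slightly off $C$, to get an arc $\beta$ in $E$. Since $\beta$ is parallel into $\partial E$, the ball $E$ is a product $[0,1]\times D^2$ with $\beta=[0,1]\times\{0\}$ and with end discs $Q_1^-\times\{0\}$ and $Q_1^+\times\{1\}$. Likewise $K$ is a product neighborhood of $\gamma$. So $E\cup K$ is a solid torus with core the knot $k=\gamma\cup\beta$, and $M_0$ is the exterior of $k$.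

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.72]
\draw[gray!60] (0,0) rectangle (6,6);
\draw[very thick] (3,4.25) -- (3,5) -- (5,5) -- (5,0);
\draw[very thick,dashed] (5,0) -- (5,-0.6) -- (6.6,-0.6) -- (6.6,6.6) -- (2,6.6) -- (2,6);
\draw[very thick] (2,6) -- (2,2.25);
\draw[very thick] (2,1.75) -- (2,1) -- (4,1) -- (4,4) -- (2.25,4);
\draw[very thick] (1.75,4) -- (1,4) -- (1,2) -- (3,2) -- (3,3.75);
\node at (1.5,4.4) {\small $X_1$};
\node at (1.5,1.6) {\small $X_2$};
\node at (3.5,4.4) {\small $X_3$};
\node at (5.45,2.5) {\small $\alpha_1$};
\node at (4.4,2.5) {\small $\alpha_2$};
\node at (0.6,3) {\small $\alpha_3$};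
\node at (7,3) {\small $\beta$};
\end{tikzpicture}
\caption{Projection of the knot $k=\gamma\cup\beta$ along the $y$-axis to the $(x,z)$-plane, in units of $1/6$; points with smaller $y$ are nearer to the viewer. The gray square is the projection of the cube, and the dashed arc $\beta$ runs outside. Three bigons surround a triangle, and over- and underpasses alternate: the knot is a trefoil.}
\label{fig:trefoil}
\end{figure}

\emph{The diagram.} Project along $y$, smaller $y$ being ``over'' (Figure~\ref{fig:trefoil}). The three $y$-parallel edges of $6\gamma$ project to points that lie on no other part of the curve, and they may be tilted slightly. The same holds for the $y$-parallel part of $\beta$. Comparing the curves listed above, we find the crossings $X_1=(2,4)$ between levels $1$ and $2$, and $X_2=(2,2)$ and $X_3=(3,4)$ between levels $2$ and $3$, and no others. Traversing $\gamma$ from the top, we meet: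
\begin{center}
\begin{tabular}{c|c|c|c|c}
step & crossing & $y$ here & $y$ of the other strand & type\\ \hline
1 & $X_1=(2,4)$ & 1 & 2 & over\\
2 & $X_2=(2,2)$ & 3 & 2 & under\\
3 & $X_3=(3,4)$ & 2 & 3 & over\\
4 & $X_1$ & 2 & 1 & under\\
5 & $X_2$ & 2 & 3 & over\\
6 & $X_3$ & 3 & 2 & under
\end{tabular}
\end{center}
The diagram is alternating with Gauss code $123123$. Any two crossings are joined by two edges that bound a bigon, and the three bigons surround the triangle with corners $X_1,X_2,X_3$. This is the standard diagram of a trefoil knot.

\emph{The group is not abelian.} The Wirtinger arcs are $\alpha_1$, from the underpass at $X_3$ through $\beta$ to the underpass at $X_2$; $\alpha_2$, from $X_2$ to $X_1$; and $\alpha_3$, from $X_1$ to $X_3$. The overpassing arcs at $X_1,X_2,X_3$ are $\alpha_1,\alpha_3,\alpha_2$, respectively, and at every crossing the other two arcs are the underpassing ones. A Wirtinger relation says that the meridian of one underpassing arc is the conjugate of the other by the meridian of the overpassing arc or its inverse. In the symmetric group $S_3$, conjugating one transposition by another gives the third. So sending the meridians of $\alpha_1,\alpha_2,\alpha_3$ to the three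 transpositions defines an epimorphism $\pi_1(M_0)\to S_3$, and $\pi_1(M_0)$ is not abelian.

\emph{Conclusion.} A handlebody with $r$ one-handles has free fundamental group of rank $r$ and first homology $\mathbb Z^r$. As $H_1(M_0)\cong\mathbb Z$ for a knot exterior, $M_0$ could be a handlebody only with $r=1$. Then $\pi_1(M_0)\cong\mathbb Z$ would be abelian, a contradiction. By Proposition~\ref{prop:main}, $T(NI_3,\mathcal D)\cong M_0$.
\end{proof}

\section{Which manifolds occur}

\subsection{General facts}
Let $T=T(A,\mathcal D)$ be a connected self-affine $3$-manifold, $\mu$ Lebesgue measure, and $\mathcal D_k=\mathcal D+A\mathcal D+\dots+A^{k-1}\mathcal D$. Iterating \eqref{eq:tile} gives $A^kT=T+\mathcal D_k$.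

\begin{lemma}\label{lem:facts}
\textup{(a)} $T+\mathbb Z^3=\mathbb R^3$; in particular $\mu(T)>0$.

\textup{(b)} For distinct $d,d'\in\mathcal D_k$ the sets $T+d$ and $T+d'$ overlap in measure zero.

\textup{(c)} The manifold interior of $T$ is $\operatorname{int}T$, the interior in $\mathbb R^3$; it is connected and dense in $T$.

\textup{(d)} If $\operatorname{int}(T+v)\cap\operatorname{int}(T+w)=\emptyset$, then $\operatorname{int}(T+v)\cap(T+w)=\emptyset$. This applies to distinct $v,w\in\mathcal D_k$.
\end{lemma}

\begin{proof}
(a) The set $X=T+\mathbb Z^3$ is closed, and $AX=T+\mathcal D+A\mathbb Z^3=X$. So $X=A^{-k}X\supset A^{-k}t+A^{-k}\mathbb Z^3$ for $t\in T$ and every $k$. These translated lattices become arbitrarily dense, so $X=\mathbb R^3$. Countably many translates of $T$ cover $\mathbb R^3$, so $\mu(T)>0$.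

(b) We have $|\mathcal D|=|\det A|$ and hence $|\mathcal D_k|\le|\det A|^k$, so
\[
\mu(T)=|\det A|^{-k}\mu(T+\mathcal D_k)\le|\det A|^{-k}|\mathcal D_k|\,\mu(T)\le\mu(T).
\]
Equality must hold throughout. Since $0<\mu(T)<\infty$, the overlaps are null sets.

(c) This is invariance of domain, together with the fact that the interior of a connected manifold with boundary is connected and dense.

(d) $\operatorname{int}(T+v)$ is open, and $\operatorname{int}(T+w)$ is dense in $T+w$. For distinct $v,w\in\mathcal D_k$ the interiors are disjoint by (b), as nonempty open sets have positive measure.
\end{proof}

\begin{lemma}\label{lem:complement}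
$\mathbb R^3\setminus T$ is connected.
\end{lemma}

\begin{proof}
Suppose that $U$ is a bounded component of $\mathbb R^3\setminus T$. Then $U\subset\operatorname{conv}T$, since from a point outside $\operatorname{conv}T$ one can escape to infinity along a ray missing $T$. We enlarge $T$ until a copy of $U$ lies deep inside. As $\operatorname{int}T\ne\emptyset$ and $A$ is expanding, for some $k$ the set $A^kT=T+\mathcal D_k$ contains a closed ball $B$ of radius at least $\operatorname{diam}T$ about some point $y$. Let $y\in T+d_0$ with $d_0\in\mathcal D_k$. Since $\operatorname{diam}\operatorname{conv}T=\operatorname{diam}T$,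
\[
U+d_0\subset\operatorname{conv}T+d_0\subset B\subset T+\mathcal D_k .
\]
The set $U+d_0$ is disjoint from $T+d_0$, so it meets $T+d$ for some $d\in\mathcal D_k$, $d\ne d_0$. Being open, it also meets $\operatorname{int}(T+d)$. By Lemma~\ref{lem:facts}(d), $\operatorname{int}(T+d)$ is disjoint from $T+d_0$. It is connected and therefore lies in the component $U+d_0$ of $\mathbb R^3\setminus(T+d_0)$. With $v=d-d_0\ne0$ we obtain $T+v\subset\overline U\subset\operatorname{conv}T$, hence $\operatorname{conv}T+v\subset\operatorname{conv}T$. This is impossible, since the maximum of $\langle v,\cdot\rangle$ on the left exceeds that on the right by $|v|^2$.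
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}, necessity]
Let $T$ be a connected self-affine $3$-manifold. It lies in $\mathbb R^3$. Its boundary is nonempty: otherwise $T$ would be open in $\mathbb R^3$ by invariance of domain, and it is compact. By Alexander duality and Lemma~\ref{lem:complement}, $H^2(T;\mathbb Z_2)\cong\tilde H_0(S^3\setminus T;\mathbb Z_2)=0$. By Lefschetz duality, $H_1(T,\partial T;\mathbb Z_2)=0$. Hence $H_0(\partial T;\mathbb Z_2)\to H_0(T;\mathbb Z_2)=\mathbb Z_2$ is injective, and $\partial T$ is connected.
\end{proof}

\subsection{Every handlebody complement is a drilled cube}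

\begin{lemma}\label{lem:handle}
Let $W\subset S^3$ be a PL handlebody of genus $g\ge1$. There are a lattice arc system and a homeomorphism of $S^3$ taking $\overline{S^3\setminus W}$ to the corresponding $M_0$.
\end{lemma}

The complement of the ball of $W$ is a cube, in which the handles of $W$ are tunnels. We only have to make the cores of these tunnels rectilinear, and this is done on a diagram.

\begin{proof}
All homeomorphisms and isotopies in this proof are PL.

\emph{Reduction to arcs in the cube.} Write $W=E\cup H_1\cup\dots\cup H_g$ with a ball $E$ and $1$-handles $H_i$. By Alexander's theorem $\overline{S^3\setminus E}$ is a PL ball. Choose a homeomorphism $\Phi:\overline{S^3\setminus E}\to C$. Disjoint discs in a $2$-sphere can be moved to any prescribed positions by a homeomorphism, which extends over $C$ by coning. So we may assume that $\Phi$ maps one foot of each $H_i$ into the interior of the top face and the other foot into the interior of the bottom face. Extend $\Phi$ over $E$ by coning to a homeomorphism of $S^3$. The sets $\Phi(H_i)$ are disjoint regular neighborhoods in $C$, meeting $\partial C$ regularly, of proper arcs $\alpha_i$ that run from the top face to the bottom face. For a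 lattice arc system $\gamma$, the set $K$ is such a regular neighborhood of $\bigcup\gamma_i$. By uniqueness of regular neighborhoods, and since homeomorphisms of $C$ extend to $S^3$ by coning, it suffices to find an ambient isotopy of $C$, preserving the faces, that takes $\alpha=\bigcup\alpha_i$ to a lattice arc system.

\emph{Diagrams.} Put $\alpha$ in general position with respect to the projection $(x,y,z)\mapsto(x,z)$. We get a diagram in $[0,1]^2$ whose only boundary points are the ends, on the top and bottom sides, together with crossing information. We use two facts.

First, two arc systems with the same diagram and the same crossing information are ambient isotopic. Indeed, subdivide both over the same points, so that they differ only in the $y$-coordinates of their vertices. Let $r$ be the number of vertices. The vectors of $y$-coordinates in $(0,1)^r$ that give the prescribed crossing information form a convex open set, since each crossing imposes one strict linear inequality. So one can pass from one vector to the other inside this set by finitely many steps that each change one coordinate. In such a step one vertex moves parallel to the $y$-axis, and the edges at this vertex sweep out triangles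 that meet the rest of the system only in the other ends of these edges. So the step is realized by an isotopy of $C$ that preserves the faces and is supported near the triangles.

Second, a planar isotopy of $[0,1]^2$ that preserves the sides lifts to an isotopy of $C$, as the product with the identity in the $y$-direction.

\emph{A rectilinear diagram.} By a planar isotopy make the diagram an axis-parallel cross near each crossing, and vertical near the ends, with all $2g$ end abscissae distinct. The rest consists of disjoint simple arcs, which are axis-parallel near their ends. Replace each of them, inside a thin disc neighborhood and keeping short segments at its ends, by a simple arc with axis-parallel edges. Two proper arcs with the same ends in a disc are isotopic relative to the boundary of the disc, so this is a planar isotopy. The resulting diagram is determined by the abscissae of its maximal vertical segments and the ordinates of its maximal horizontal segments. A small change of these numbers, by planar isotopy, makes all of them rational. So for some large $q$ divisible by $4$ the diagram lies in the grid of mesh $\frac1q$, and each crossing is many grid steps away from the other crossings, the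 corners and the boundary.

\emph{The lift.} As in Section~4, smaller $y$ is ``over''. Lift the diagram to the plane $y=\frac12$, except that the overpassing strand at each crossing makes a detour: one grid step before the crossing it goes parallel to the $y$-axis to the level $y=\frac14$, and one grid step after the crossing it returns. This is a system of disjoint simple lattice paths. The first and last edges are vertical. Interior vertices lie in $\operatorname{int}C$ because the interior of the diagram lies in $(0,1)^2$. The end positions are distinct because their abscissae are. Each path has at least $q\ge3$ edges. After slightly tilting the edges parallel to $y$, along the strand, the system has the diagram and crossing information of the arcs isotopic to $\alpha$ obtained so far. So it is ambient isotopic to $\alpha$ by the first fact.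
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}, sufficiency]
Let $M\subset\mathbb R^3$ be a compact connected $3$-manifold with $\partial M$ connected. The boundary is nonempty, as before.

\emph{PL embedding.} By Moise (1952) $M$ has a PL structure. Its interior inherits a PL structure from $M$, and another one as an open subset of $\mathbb R^3$. By Moise's Hauptvermutung for $3$-manifolds these are PL homeomorphic, so $\operatorname{int}M$, with the structure from $M$, embeds in $\mathbb R^3$ by a PL map. Shrinking $M$ into its interior along a PL collar of $\partial M$ gives a PL embedding of $M$ in $\mathbb R^3\subset S^3$.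

\emph{Re-embedding.} Fox's theorem \cite{Fox} says that every compact connected PL $3$-submanifold of $S^3$ is homeomorphic to the closed complement of a disjoint union of handlebodies in $S^3$. So we may assume that $\overline{S^3\setminus M}$ is a disjoint union of PL handlebodies. Their boundaries are the components of $\partial M$, which is connected. Hence $\overline{S^3\setminus M}$ is a single handlebody $W$, of genus $g$ say.

\emph{Realization.} If $g=0$, then $M$ is a ball, and $T(2I_3,\{0,1\}^3)=C$ is homeomorphic to $M$. If $g\ge1$, then $M$ is homeomorphic to some $M_0$ by Lemma~\ref{lem:handle}, and $M_0$ is homeomorphic to a connected self-affine $3$-manifold by Proposition~\ref{prop:main}.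
\end{proof}

\section{The complement of a tame tile}

\begin{proof}[Proof of Theorem~\ref{thm:ambient}(b)]
If $W$ is a ball, take $T=C=T(2I_3,\{0,1\}^3)$. By Alexander's theorem and coning, a homeomorphism of $S^3$ takes the ball $\overline{S^3\setminus W}$ to $C$. Let $W$ have genus $g\ge1$. Lemma~\ref{lem:handle}, Lemma~\ref{lem:P}(b) and Proposition~\ref{prop:main} give homeomorphisms of $S^3$ (the last two fix $\infty$) that take $\overline{S^3\setminus W}$ to $M_0$, $M_0$ to $P$, and $P$ to $T=H(P)$. Since $H$ is a homeomorphism of $\mathbb R^3$ and $\partial P$ is locally flat, $\partial T$ is locally flat. Since $H$ commutes with integer translations, Lemma~\ref{lem:P}(a) shows that the sets $\operatorname{int}(T+v)$ are pairwise disjoint.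
\end{proof}

\subsection{Plan for part (a)}
Let $T$ be as in Theorem~\ref{thm:ambient}(a), $\Omega=\mathbb R^3\setminus T$ and $\hat W=S^3\setminus\operatorname{int}T$. We show that $\pi_1(\hat W)$ is free and then that this forces a handlebody. The source of freeness is self-similarity. The complement of the enlarged tile $A^kT$ has the same topology as $\Omega$, but on a huge scale, so loops of moderate size outside $A^kT$ are trivial. Now $A^kT$ is a union of translates of $T$. Choose the translate $T+c$ that is extreme in some direction $u$. The integer translates of $T$ that lie on the $u$-side of $T+c$ are then outside $A^kT$, so loops there are trivial. The same holds for the opposite side. Thus a compact core of $\Omega$ is covered by two sets in which all loops are trivial, and a space with such a cover has free fundamental group.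

The disjointness hypothesis ensures that the translates on the $u$-side of $T+c$ really lie outside $A^kT$. Lemma~\ref{lem:facts}(b) gives disjoint interiors only for translates by $\mathcal D_k$, and it does not extend to $\mathbb Z^3$. For example $T(2I_3,\{0,3\}^3)=[0,3]^3$, because $[0,6]^3=[0,3]^3+\{0,3\}^3$. Local flatness provides the collars used below.

By Lemma~\ref{lem:complement} $\Omega$ is connected, and $\partial T$ is connected by Theorem~\ref{thm:class}. Let $V$ be a neighborhood of $x\in\partial T$ with $(V,V\cap\partial T)\cong(\mathbb R^3,\mathbb R^2)$. Each of the two components of $V\setminus\partial T$ lies in $\operatorname{int}T$ or in $\Omega$. Since $x$ is a limit of both of these sets, one component lies in each. So $\hat W$ is a compact connected $3$-manifold with boundary $\partial T$ and interior $\Omega\cup\{\infty\}$. Since $\partial T$ is collared in $T$ and in $\hat W$ (Brown), it is bicollared, and so is $\partial(A^kT)$ for every $k$. The inclusions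
\begin{equation}\label{eq:pi1}
\Omega\subset\Omega\cup\{\infty\}\subset\hat W
\end{equation}
induce isomorphisms of $\pi_1$. The first adds a point to a $3$-manifold, the second adds the boundary.

\begin{lemma}\label{lem:small}
For every $\rho>0$ there is $k$ such that each loop of diameter at most $\rho$ in $\mathbb R^3\setminus A^kT$ is null-homotopic there.
\end{lemma}

\begin{proof}
Apply $A^{-k}$: the claim follows from the same claim about loops in $\Omega$ of diameter at most $\rho\|A^{-k}\|$, and $\|A^{-k}\|\to0$. Loops that are small in the Euclidean metric are small in $S^3$. Since $\hat W$ is a compact manifold, hence a compact ANR, sufficiently small loops in $\hat W$ are null-homotopic in $\hat W$. For loops in $\Omega$ this implies null-homotopy in $\Omega$, by \eqref{eq:pi1}.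
\end{proof}

\subsection{Two sides with trivial loops}
Let $\partial T\times[0,1)$ be a bounded open collar of $\partial T$ in $\hat W$, with $\partial T\times\{0\}=\partial T$, and let $B_R$ be a closed ball of large radius $R$ that contains $T$ and the closure of this collar in its interior. Let $\Omega_0$ be $B_R$ minus $T$ and minus the half $\partial T\times[0,\frac12)$ of the collar. It is a compact connected manifold, and $\Omega_0\subset\Omega$ is a homotopy equivalence.

\begin{lemma}\label{lem:cover}
There are open sets $N_+,N_-\subset\Omega_0$ with $N_+\cup N_-=\Omega_0$ such that each loop in $N_+$ and each loop in $N_-$ is null-homotopic in $\Omega_0$.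
\end{lemma}

\begin{proof}
Let $\eta=\operatorname{dist}(\Omega_0,T)>0$. Choose $u\in\mathbb R^3$ with coordinates linearly independent over $\mathbb Q$, so $u\cdot v\ne0$ for $0\ne v\in\mathbb Z^3$. Put
\[
Y_\pm=\Omega_0\cap\bigcup\{T+v:v\in\mathbb Z^3,\ \pm u\cdot v>0\}.
\]
These sets are compact, as only finitely many translates meet $\Omega_0$. Also $Y_+\cup Y_-=\Omega_0$, because $T+\mathbb Z^3=\mathbb R^3$ and $\Omega_0\cap T=\emptyset$.

Let $k$ be as in Lemma~\ref{lem:small} for $\rho=2R+2\eta$, and let $c\in\mathcal D_k$ maximize $u\cdot d$ over $d\in\mathcal D_k$. If $u\cdot v>0$, then $c+v\notin\mathcal D_k$. So by hypothesis $\operatorname{int}(T+c+v)$ is disjoint from $\operatorname{int}(T+d)$ for all $d\in\mathcal D_k$. By Lemma~\ref{lem:facts}(d) it is then disjoint from $T+\mathcal D_k=A^kT$. Hence $T+c+v\subset\overline{\mathbb R^3\setminus A^kT}$, and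
\[
Y_++c\subset\overline{\mathbb R^3\setminus A^kT}.
\]

The set $Y_++c$ may touch $A^kT$, so we thicken it a little and push it off. Let $\beta:\partial(A^kT)\times(-1,1)\to\mathbb R^3$ be a bicollar with negative parameters inside $A^kT$. Choose $s\in(0,1)$ such that all tracks $\beta(\{x\}\times[-s,s])$ have diameter less than $\eta$. The set
\[
O_s=(\mathbb R^3\setminus A^kT)\cup\beta(\partial(A^kT)\times(-s,0])
\]
is open with compact complement, and it contains the closed set $\overline{\mathbb R^3\setminus A^kT}$. So it contains an $\varepsilon$-neighborhood of this set for some $\varepsilon>0$. Consider the homotopy of the collar parameter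
\[
\tau\mapsto(1-t)\tau+t\,\frac{\tau+s}2,\qquad \tau\in(-s,s),\ t\in[0,1].
\]
It fixes $\tau=s$, so it extends by the identity to $O_s$. It moves points by less than $\eta$ and ends with a map into $\mathbb R^3\setminus A^kT$.

Let $N_+$ be the open $\varepsilon$-neighborhood of $Y_+$ in $\Omega_0$, and let $\ell$ be a loop in $N_+$. Then $\ell+c\subset O_s$, and $\ell+c$ has distance at least $\eta$ from $T+c$. So the push is a homotopy of $\ell+c$ inside $\Omega+c$ to a loop in $\mathbb R^3\setminus A^kT$ of diameter at most $2R+2\eta$. By the choice of $k$ this loop is null-homotopic in $\mathbb R^3\setminus A^kT$, which is contained in $\Omega+c$ because $T+c\subset A^kT$. Hence $\ell$ is null-homotopic in $\Omega$, and so in $\Omega_0$.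

For $N_-$ use $Y_-$ and a minimizer of $u\cdot d$ on $\mathcal D_k$ in the same way. Since $Y_+\cup Y_-=\Omega_0$, we have $N_+\cup N_-=\Omega_0$.
\end{proof}

\begin{lemma}\label{lem:free}
Let $Z$ be a compact connected manifold, possibly with boundary, and $Z=N_+\cup N_-$ with $N_\pm$ open, such that each loop in $N_+$ and each loop in $N_-$ is null-homotopic in $Z$. Then $\pi_1(Z)$ is free.
\end{lemma}

If $N_+$, $N_-$ and $N_+\cap N_-$ were path connected, van Kampen's theorem would give a trivial group. The generators come from the several components of these sets: in the universal cover the components are arranged along a tree on which the group acts freely.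

\begin{proof}
Let $G=\pi_1(Z)$ and let $p:X\to Z$ be the universal cover. For a component $V$ of $N_+$ or $N_-$ the map $\pi_1(V)\to G$ is trivial. So $p^{-1}(V)\to V$ is a trivial covering, whose sheets are permuted simply transitively by $G$. In particular $G$ acts freely on the set of components of $p^{-1}(N_+)$ and on the set of components of $p^{-1}(N_-)$.

Let $\Gamma$ be the graph whose vertices are the components of $p^{-1}(N_+)$ and the components of $p^{-1}(N_-)$, and whose edges are the components of $p^{-1}(N_+\cap N_-)$, each joining the two vertices containing it. The vertices cover the connected space $X$ by open connected sets, and two different vertices that meet are joined by an edge. So $\Gamma$ is connected.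

\emph{$\Gamma$ is a tree.} Suppose that an edge $e$, with $e\subset V_+\cap V_-$ for vertices $V_\pm$ over $N_\pm$, lies on a simple cycle. Then there are $r\ge1$ and vertices $V_+=v_0,v_1,\dots,v_r=V_-$ with $v_1,\dots,v_{r-1}\ne V_\pm$, and edges $e_i\ne e$ joining $v_{i-1}$ to $v_i$. Let $f_++f_-=1$ be a partition of unity subordinate to the cover $p^{-1}(N_\pm)$ of $X$. Define $\varphi:X\to S^1=[0,1]/\{0,1\}$ by $f_-$ on $e$ and by the base point elsewhere. To see that $\varphi$ is continuous, let $x\in\overline e\setminus e$. If $x$ were in $p^{-1}(N_+\cap N_-)$, it would lie in a component of this set other than $e$, and such a component is open and disjoint from $e$. So $x$ lies outside $p^{-1}(N_+)$ or outside $p^{-1}(N_-)$, and $f_-(x)\in\{0,1\}$.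

The same reasoning gives real-valued lifts of $\varphi$ on the vertices. If $x\in V_+$ is a limit point of $e$ outside $e$, then $x\notin p^{-1}(N_-)$ and $f_-(x)=0$. So on $V_+$ the function equal to $f_-$ on $e$ and to $0$ elsewhere is a continuous lift. On $V_-$ the function equal to $f_-$ on $e$ and to $1$ elsewhere is a continuous lift. Every other vertex is disjoint from $e$, and $\varphi$ is constant there. Choose $x\in e$ and $x_i\in e_i$, and let $\lambda$ be a loop that runs from $x$ to $x_1$ in $V_+$, from $x_i$ to $x_{i+1}$ in $v_i$ for $1\le i<r$, and from $x_r$ to $x$ in $V_-$. The lift of $\varphi$ along $\lambda$ changes by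
\[
(0-f_-(x))+0+(f_-(x)-1)=-1 .
\]
So $\varphi\circ\lambda$ has degree $-1$, which contradicts the simple connectivity of $X$. Hence $\Gamma$ is a tree.

The group $G$ acts on the tree $\Gamma$, freely on vertices, and without inversions because it preserves the type $\pm$ of a vertex. Hence it also acts freely on edges, and $G$ is free (Serre).
\end{proof}

\subsection{From a free group to a handlebody}

\begin{lemma}\label{lem:hb}
A compact connected PL submanifold $V\subset S^3$ of dimension $3$ with nonempty connected boundary and free $\pi_1(V)$ is a handlebody.
\end{lemma}

\begin{proof}
Induction on the genus of $\partial V$. Genus $0$ is Alexander's theorem. If the genus is at least $1$, then $\pi_1(\partial V)$ is not free. Subgroups of free groups are free, so $\pi_1(\partial V)\to\pi_1(V)$ is not injective. The loop theorem gives a proper disc $\Delta\subset V$ with $\partial\Delta$ essential in $\partial V$. Let $V'$ be $V$ cut along $\Delta$. It is again a PL submanifold of $S^3$, and each of its components has nonempty boundary.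

\emph{Case 1: $\partial\Delta$ does not separate $\partial V$.} Then $\partial V'$ is connected and has smaller genus, so $V'$ is connected. Also $\pi_1(V)=\pi_1(V')*\mathbb Z$, so the subgroup $\pi_1(V')$ is free. By induction $V'$ is a handlebody, and $V$ is $V'$ with a $1$-handle attached.

\emph{Case 2: $\partial\Delta$ separates $\partial V$.} Let $F$ be one of the sides. If $\Delta$ did not separate $V$, a loop in $\operatorname{int}V$ would cross $\Delta$ exactly once and hence meet the closed surface $\Delta\cup F$ exactly once. This is impossible, since mod $2$ intersection numbers vanish in $S^3$. So $V'=V_1\sqcup V_2$. As $\partial V'$ has two components, each $\partial V_i$ is connected. The genera of $\partial V_1$ and $\partial V_2$ add up to that of $\partial V$, and both are positive because $\partial\Delta$ is essential. So both are smaller than the genus of $\partial V$. Also $\pi_1(V)=\pi_1(V_1)*\pi_1(V_2)$, so both factors are free. By induction $V_1$ and $V_2$ are handlebodies, and so is $V$, their boundary connected sum.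
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ambient}(a)]
By Lemmas~\ref{lem:cover} and~\ref{lem:free}, $\pi_1(\Omega_0)$ is free, and $\pi_1(\Omega_0)\cong\pi_1(\Omega)\cong\pi_1(\hat W)$ by \eqref{eq:pi1}. Locally flat surfaces in $S^3$ are tame (Bing, Moise), so after a homeomorphism of $S^3$ we may assume that $\hat W$ is a PL submanifold. Its boundary is connected and nonempty. By Lemma~\ref{lem:hb}, $\hat W=S^3\setminus\operatorname{int}T$ is a handlebody.
\end{proof}

\begin{thebibliography}{9}
\bibitem{CT} Gregory R. Conner and J\"org M. Thuswaldner, \emph{Self-affine Manifolds}, arXiv:1402.3000 (2014).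
\bibitem{Fox} R. H. Fox, \emph{On the imbedding of polyhedra in 3-space}, Ann. of Math. 49 (1948).
\end{thebibliography}

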